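# Nonradial solutions of a Liouville equation with radial data

## 1. Small coupling: uniqueness forces symmetry

Fix $\beta>0$, $n>0$ and a non-negative, radially symmetric, radially decreasing function $V\in C(\mathbb R^2)\cap C^1(\mathbb R^2\setminus 0)$. Write $V(x)=V(r)$ with $r=|x|$, and assume three things.

1. $rV'(r)\in C([0,\infty))$.
2. $\sup_{r\ge0}r^{n+2+\delta}V(r)<\infty$ for some $\delta>0$.
3. For every constant $0<c<n+2$ there is $r_c>0$ with $cV+rV'\ge0$ for $r\le r_c$ and $cV+rV'\le0$ for $r\ge r_c$.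

We study functions $\psi\in C^2(\mathbb R^2)$ with
$$-\Delta\psi=4\pi\beta|x|^nV(x)e^{\psi}\ \text{ in }\mathbb R^2,\qquad \int_{\mathbb R^2}|x|^nVe^{\psi}\,dx=1, \tag{1}$$
$$\lim_{x\to\infty}\frac{\psi(x)}{\log|x|}=-2\beta. \tag{2}$$
In these notes a **solution** is a $\psi\in C^2(\mathbb R^2)$ with (1) and (2), and radial means radially symmetric about the origin. In words: $\rho=|x|^nVe^\psi$ is a probability density, $\psi$ is its logarithmic potential multiplied by $-2\beta$, and $\psi$ in turn determines $\rho$. The data are rotation invariant. Must $\psi$ be?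

The question is from Alireza Ataei, "Existence and uniqueness of solutions to Liouville equation", arXiv:2501.18234 (2025). Two known results come with it. Under the hypotheses above (and also for $n=0$), (1) has at most one radial $C^2$ solution. For $n=0$, every solution of (1) with (2) is radial (Chanillo–Kiessling). The case $n>0$ is what we settle here.

Throughout $V\not\equiv0$, since for $V\equiv0$ problem (1) has no solution. As $V$ is decreasing, $V(0)>0$; as $V\to0$ at infinity, $V$ is not constant. Put $w(x)=|x|^nV(x)$, and let $C$ denote varying constants. Then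
$$0\le w\le C(1+|x|)^{-2-\delta},\qquad w\le C|x|^n,\qquad w(0)=0,$$
and $w>0$ in a punctured neighborhood of $0$. Also $w$ is locally Hölder with exponent $\min(1,n)$: for $r>0$ we have $w'=r^{n-1}(nV+rV')$, so for $r<s\le R$ we get $|w(s)-w(r)|\le C_R(s^n-r^n)$, which is at most $C_R(s-r)^n$ if $n\le1$ and at most $C_R'(s-r)$ if $n\ge1$.

**Example 1.** Take $n=4$ and $V=(1+r^6)^{-p}$ with $1<p<2$. Hypothesis 2 holds with $\delta=6(p-1)$. Hypotheses 1 and 3 hold because $cV+rV'=V\big(c-6p\frac{r^6}{1+r^6}\big)$, where the bracket decreases from $c>0$ to $c-6p<0$. Put $\beta=3(2-p)\in(0,3)$ and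
$$\psi(x)=\log\frac3\pi-\frac\beta3\log(1+r^6).$$
Then $r\psi'=-2\beta Q$ with $Q=\frac{r^6}{1+r^6}$, so $-\Delta\psi=\frac{2\beta}rQ'(r)=12\beta\frac{r^4}{(1+r^6)^2}$. Since $\beta/3=2-p$, also $4\pi\beta we^\psi=4\pi\beta\cdot\frac3\pi\,r^4(1+r^6)^{-p-(2-p)}=12\beta\frac{r^4}{(1+r^6)^2}$. The mass is $2\pi\cdot\frac3\pi\int_0^\infty\frac{r^5dr}{(1+r^6)^2}=1$, and (2) is clear. So this is an explicit radial solution. We return to it in Section 6.

The easy case is small $\beta$: there is only one solution, and uniqueness gives symmetry. For $\beta\ge0$ put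
$$a_\beta(x)=w(x)(1+|x|)^{-2\beta}\le C(1+|x|)^{-b},\quad b=2+\delta+2\beta,\qquad K(x,y)=\log\frac{|x-y|}{(1+|x|)(1+|y|)}.$$
Since $|x-y|\le(1+|x|)(1+|y|)$, we have $K\le0$. The purpose of $K$ is to replace $\log|x-y|$ by a kernel with a sign whose potentials are bounded.

**Lemma 1.** If $\beta\ge0$ and $0<s<\min(2,2\beta+\delta)$, then $A_s:=\sup_x\int a_\beta(y)e^{s|K(x,y)|}dy<\infty$.

**Proof.** We have $e^{s|K|}=(1+|x|)^s(1+|y|)^s|x-y|^{-s}$ and $1+|x|\le(1+|y|)+|x-y|$, so $(1+|x|)^s\le C(1+|y|)^s+C|x-y|^s$. The integrand is at most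
$$C(1+|y|)^{-b+s}+C(1+|y|)^{-b+2s}|x-y|^{-s}.$$
The first term is integrable since $b-s>2$. Where $|x-y|\ge\frac12(1+|y|)$ the second term is also at most $C(1+|y|)^{-b+s}$. Where $|x-y|<\frac12(1+|y|)$ we have $\frac12(1+|y|)\le1+|x|\le\frac32(1+|y|)$. This region lies in $\{|x-y|<1+|x|\}$, and since $s<2$ it contributes at most
$$C(1+|x|)^{-b+2s}\int_{|x-y|<1+|x|}|x-y|^{-s}dy\le C(1+|x|)^{2-b+s}\le C.\qquad\square$$

For a density $\rho$ put $U_\rho(x)=\int|K(x,y)|\rho(y)\,dy\ge0$. We use standard facts on potentials. If $\rho$ is bounded and $\int\rho\log(2+|y|)<\infty$, then $G(x)=\int\log|x-y|\rho(y)dy$ is $C^1$, with $\nabla G(x)=\int\frac{x-y}{|x-y|^2}\rho(y)dy$ and $\Delta G=2\pi\rho$ in the sense of distributions. If $\rho$ is also locally Hölder, then $G\in C^2$.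

**Lemma 2.** Let $\psi$ be a solution and $\rho=we^\psi$. Then $u=2\beta U_\rho\ge0$ is bounded, and
$$\rho=\frac{a_\beta e^u}Z,\qquad Z=\int a_\beta e^u,\qquad \psi=-\log Z+u-2\beta\log(1+|x|). \tag{3}$$
In particular $\rho\le Ca_\beta$.

**Proof.** By (2), $e^\psi\le|x|^{-\beta}$ for large $|x|$, hence $\rho\le Cw(1+|x|)^{-\beta}=Ca_{\beta/2}$. Since $|K|\le s^{-1}e^{s|K|}$, Lemma 1 with $\beta/2$ in place of $\beta$ shows that $U_\rho$ is bounded. Let $G=\int\log|x-y|\rho(y)dy$. Splitting $K$,
$$G(x)=-U_\rho(x)+\log(1+|x|)+\int\rho\log(1+|y|)\,dy,$$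
so $G=O(\log|x|)$ at infinity. The function $\psi+2\beta G$ satisfies $\Delta(\psi+2\beta G)=-4\pi\beta\rho+4\pi\beta\rho=0$ and is $O(\log|x|)$ by (2). By Liouville's theorem it is constant. Hence $\psi=c+u-2\beta\log(1+|x|)$ for a constant $c$, so $\rho=e^ca_\beta e^u$, and total mass $1$ gives $e^{-c}=Z$. $\square$

**Proposition 3.** There is $\beta_0=\beta_0(n,V)>0$ such that for $0<\beta<\beta_0$ there is at most one solution; it is radial.

**Proof.** **Step 1: a bound for $u$ of size $\beta$.** Let $s_1=\min(1,\delta/2)$ and $\beta\le s_1/4$. Put $A=\sup_y\int w(x)e^{s_1|K(x,y)|}dx$, finite by Lemma 1 with $\beta=0$, and $z_0=\int w(1+|x|)^{-1}>0$. For a solution in the form (3), Jensen's inequality with the probability density $\rho$ gives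
$$e^{2u(x)}=\exp\int4\beta|K(x,y)|\rho(y)dy\le\int e^{4\beta|K(x,y)|}\rho(y)dy.$$
Multiply by $a_\beta\le w$ and integrate. As $4\beta\le s_1$, we get $\int a_\beta e^{2u}\le A$. As $2\beta\le1$, $Z\ge\int a_\beta\ge z_0$. So $\int\rho^2/a_\beta=Z^{-2}\int a_\beta e^{2u}\le A/z_0^2$. By Cauchy–Schwarz and $K^2\le2s_1^{-2}e^{s_1|K|}$,
$$u(x)=2\beta\int|K|a_\beta^{1/2}\frac{\rho}{a_\beta^{1/2}}\,dy\le2\beta\Big(\sup_x\int K^2a_\beta\,dy\Big)^{1/2}\frac{A^{1/2}}{z_0}\le C_1\beta,\qquad C_1=\frac{2\sqrt2A}{s_1z_0}.$$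

**Step 2: two solutions coincide.** Let $\beta<\beta_0:=\min(s_1/4,1/(2C_1))$ and let $\rho_1,\rho_2$ come from two solutions. Put $\sigma=\rho_1-\rho_2$ and $m=\max(\rho_1,\rho_2)\le\rho_1+\rho_2$. For $s>t>0$, $\log(s/t)=-\log(t/s)\ge1-t/s$, hence $(s-t)\log(s/t)\ge(s-t)^2/\max(s,t)$ for all $s,t>0$. On $\{w>0\}$, (3) gives $\log(\rho_1/\rho_2)=u_1-u_2+\text{const}$. Since $\int\sigma=0$,
$$\int\frac{\sigma^2}m\le\int\sigma\log\frac{\rho_1}{\rho_2}=\int\sigma(u_1-u_2)=2\beta\iint|K|\sigma(x)\sigma(y)\,dx\,dy.$$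
Now $|\sigma(x)\sigma(y)|\le\frac12\big[\frac{\sigma(x)^2}{m(x)}m(y)+\frac{\sigma(y)^2}{m(y)}m(x)\big]$, and $K$ is symmetric, so the right side is at most
$$\int\frac{\sigma^2}m(x)\Big(2\beta\int|K(x,y)|m(y)dy\Big)dx\le\sup(u_1+u_2)\int\frac{\sigma^2}m\le2C_1\beta\int\frac{\sigma^2}m.$$
Here $\int\sigma^2/m\le\int|\sigma|\le2$ is finite and $2C_1\beta<1$, so $\sigma=0$. Then $u_1=u_2$, $Z_1=Z_2$, and the two solutions coincide by (3).

**Step 3: symmetry.** A rotation of a solution is a solution. By uniqueness the solution is invariant under all rotations. $\square$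

What changes for larger $\beta$? Step 2 needs $\sup(u_1+u_2)<1$, while $u=2\beta U_\rho$ carries a factor $\beta$. Once $u$ is not small the inequality says nothing, and with uniqueness we lose the only reason we had for symmetry. We need a way to single out a particular solution and examine its shape. We do this by minimizing an energy.

## 2. The free energy, tested on small disks

For a probability density $\rho$ vanishing a.e. where $a=0$, the **relative entropy** is $H(\rho|a)=\int\rho\log(\rho/a)$. If $\int a<\infty$ it is well defined in $(-\infty,\infty]$: with $\varphi=\rho/a$ it equals $\int a\,\varphi\log\varphi$, and $t\log t\ge-1/e$. For example $\rho=a/\int a$ has $H(\rho|a)=-\log\int a$. The case $f=0$ of the next lemma says that this is the smallest value.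

**Lemma 4 (Gibbs inequality).** Let $a\ge0$ with $0<\int a<\infty$, and let $f$ be measurable and either bounded or non-negative. Then $\int f\rho\le H(\rho|a)+\log\int ae^f$. If $\int a=1$, then $H(\rho|a)\ge0$, with equality only for $\rho=a$ a.e. The same holds on the circle with normalized arc length.

**Proof.** For $s\ge0,\ t>0$ we have $s\log(s/t)\ge s-t$, with equality only for $s=t$. Integrating with $s=\rho$, $t=a$ over $\{a>0\}$ gives the second claim. For the first we may assume $H(\rho|a)<\infty$. If $f$ is bounded, put $Z=\int ae^f$ and $p=ae^f/Z$; then $0\le H(\rho|p)=H(\rho|a)-\int f\rho+\log Z$. If $f\ge0$, apply this to $\min(f,N)$, bound $\int ae^{\min(f,N)}\le\int ae^f$, and let $N\to\infty$. $\square$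

**Definition.** For $\beta>0$ let $\mathcal P_\beta$ be the set of probability densities $\rho$ vanishing a.e. on $\{w=0\}$ with $H(\rho|a_\beta)<\infty$, let $\mathcal P_\beta^{rad}$ be its radial elements, and put
$$F_\beta(\rho)=H(\rho|a_\beta)-\beta\iint|K|\rho\rho,\qquad e(\beta)=\inf_{\mathcal P_\beta}F_\beta,\qquad e_{rad}(\beta)=\inf_{\mathcal P_\beta^{rad}}F_\beta .$$

These sets are nonempty: they contain the normalized indicator of an annulus on which $w$ is bounded below by a positive constant. The free energy is finite on $\mathcal P_\beta$. Indeed, with $s$ as in Lemma 1, Lemma 4 with $f=s|K(x,\cdot)|$ gives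
$$0\le U_\rho(x)\le s^{-1}\big(H(\rho|a_\beta)+\log A_s\big)\qquad\text{for all }x. \tag{4}$$
If $\rho\in\mathcal P_\beta$ and $\rho|\log\rho|$, $\rho\log(1+|x|)$ are integrable, we can split the logarithms. The terms $\pm2\beta\int\rho\log(1+|x|)$ cancel, and
$$F_\beta(\rho)=\int\rho\log\rho-\int\rho\log w+\beta\iint\rho(x)\rho(y)\log|x-y|\,dx\,dy. \tag{5}$$

**Example 2.** Let $\rho_\epsilon$ be uniform on the disk $B_\epsilon(x_0)$, with $w>0$ there except possibly at $0$. The entropy is $-\log(\pi\epsilon^2)$. For the unit disk, $\frac1\pi\int_{B_1}\log|x-y|dy=\frac{|x|^2-1}2$, with average $-\frac14$ over the disk, so the double integral in (5) is $\log\epsilon-\frac14$. Therefore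
$$F_\beta(\rho_\epsilon)=-(2-\beta)\log\epsilon-\log\pi-\tfrac\beta4-\frac1{\pi\epsilon^2}\int_{B_\epsilon(x_0)}\log w .$$
If $w(x_0)>0$, then as $\epsilon\to0$ this tends to $+\infty$ for $\beta<2$ and to $-\infty$ for $\beta>2$. At $\beta=2$ it has the finite limit $-\log\pi-\frac12-\log w(x_0)$, which is lowest when $x_0$ is a maximum point of $w$. If instead $x_0=0$, the average of $\log w$ is $n(\log\epsilon-\frac12)+\log V(0)+o(1)$, and $F_\beta(\rho_\epsilon)=-(n+2-\beta)\log\epsilon+O(1)$: concentrating at the origin costs more, and the threshold moves from $2$ to $n+2$.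

So at $\beta=2$ mass can concentrate at finite cost at a maximum point of $w$. As $w(0)=0$, this is not the origin, and a radial density cannot concentrate at such a point. We shall compare $e(\beta)$ with $e_{rad}(\beta)$ as $\beta\to2^-$.

## 3. Nonradial solutions to the left of $\beta=2,4,6,\dots$

**Theorem 1.** Let $n>0$ and let $V\not\equiv0$ satisfy the hypotheses. There is $\beta_*<2$ such that for every $\beta\in(\beta_*,2)$ there is a solution $\psi\in C^2(\mathbb R^2)$ of (1) with $\psi+2\beta\log(1+|x|)$ bounded (so (2) holds) which is not radially symmetric.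

**Theorem 2.** For every integer $k$ with $1\le k<1+\frac n2$ there is $\beta_k<2k$ such that for every $\beta\in(\beta_k,2k)$ there is a nonradial solution invariant under rotation by $2\pi/k$.

**Theorem 3.** Let $n>0$ and $V\not\equiv0$ be as above.

1. Every solution has $\beta<n+2$, and a radial solution exists for every $\beta\in(0,n+2)$. So in Theorems 1 and 2 radial and nonradial solutions coexist.
2. There is $\beta_0=\beta_0(n,V)>0$ such that for $0<\beta<\beta_0$ there is at most one solution; it is radial.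
3. Let $\beta_*(n,V)<2$ be the smallest number $\ge0$ such that for all $\beta\in(\beta_*(n,V),2)$ no minimizer of $F_\beta$ is radial. Then $\beta_*(n,V)\ge1$. For $0<\beta\le1$ every minimizer of $F_\beta$ is radial. The constant $1$ is sharp: $\inf_{n,V}\beta_*(n,V)=1$.

Thus the answer is no, for every $n>0$ and every $V\not\equiv0$ in the class. Together with the quoted theorem of Chanillo–Kiessling: within this class, for given $n\ge0$ and $V$, all solutions for all $\beta$ are radial if and only if $n=0$. The exact set of $\beta$ with nonradial solutions is not determined here. The proofs of the theorems use neither the quoted uniqueness of radial solutions nor hypothesis 3 on $V$ (we only check, for Theorem 2, that a transformed $V$ stays in the class). Part 2 of Theorem 3 is Proposition 3.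

A first attempt at the opposite answer is to symmetrize a minimizer by rearrangement. Take for a moment $n=0$, so $w=V$, and let $\rho$ be bounded and supported in a disk $\overline{B_R}$ on which $V>0$. Let $\rho^*$ be its symmetric decreasing rearrangement, also supported in $\overline{B_R}$. In the right side of (5) the entropy does not change. The double integral does not increase, by the Riesz rearrangement inequality for the kernel $\log\frac{2R}{|x-y|}$, which is non-negative on the supports and decreasing in $|x-y|$. Finally $-\int\rho\log V$ does not increase: $h=\log V(0)-\log V\ge0$ is radially increasing, its superlevel sets are complements of centered disks $D$, and $\int_D\rho\le\int_D\rho^*$. So for $n=0$ rearranging such densities never raises the energy.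

For $n>0$ the last term breaks the argument. Let $\rho$ be uniform on $B_\epsilon(x_0)$ with $w(x_0)>0$. Then $\rho^*$ is uniform on $B_\epsilon(0)$, the first and third terms of (5) agree, and $F_\beta(\rho^*)-F_\beta(\rho)=\int\rho\log w-\int\rho^*\log w\to+\infty$ as $\epsilon\to0$, since $w(x)\to0$ as $x\to0$. A more careful symmetrization is to average over angles, which leaves $\int\rho\log w$ unchanged. Section 5 shows that it works exactly as far as Theorem 3(3) says.

## 4. Minimizers exist and solve the equation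

Radial densities do better than Lemma 1 allows, because they only see circular means. Recall that the mean of $\log|x-y|$ over $|y|=r$ is $\log\max(|x|,r)$. With
$$\bar K(x,y)=\log\max(|x|,|y|)-\log(1+|x|)-\log(1+|y|)\le0$$
we get $\int|K(x,y)|\rho(y)dy=\int|\bar K(x,y)|\rho(y)dy$ for radial $\rho$.

**Lemma 5.** If $\beta\ge0$ and $0<s<\min(n+2,2\beta+\delta)$, then $\bar A_s:=\sup_x\int a_\beta(y)e^{s|\bar K(x,y)|}dy<\infty$.

**Proof.** With $\min,\max$ of $|x|,|y|$, $e^{|\bar K|}=(1+\min)(1+1/\max)\le(1+|y|)(1+1/|y|)=(1+|y|)^2/|y|$. Now $\int a_\beta(1+|y|)^{2s}|y|^{-s}dy<\infty$, since near $0$ the integrand is $O(|y|^{n-s})$ with $n-s>-2$, and at infinity it is $O(|y|^{-b+s})$ with $-b+s<-2$. $\square$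

Inserting (4) into $\iint|K|\rho\rho=\int U_\rho\rho$ gives
$$F_\beta(\rho)\ge\Big(1-\frac\beta s\Big)H(\rho|a_\beta)-\frac\beta s\log A_s\qquad(\rho\in\mathcal P_\beta) \tag{6}$$
for $s$ as in Lemma 1. For radial $\rho$ the same holds with $s$ as in Lemma 5 and $\bar A_s$ in place of $A_s$, by applying Lemma 4 to $s|\bar K(x,\cdot)|$. This is coercive as soon as one can take $s>\beta$: that is, for $\beta<2$ in general and for $\beta<n+2$ among radial densities. These are the two thresholds of Example 2.

**Lemma 6.** (a) For $0<\beta<2$, $F_\beta$ attains its minimum on $\mathcal P_\beta$. (b) For $0<\beta<n+2$, $F_\beta$ attains its minimum on $\mathcal P_\beta^{rad}$. Every minimizer $\rho$ in (a) or (b) satisfies $\rho=a_\beta e^u/Z=we^\psi$ with $u=2\beta U_\rho$ bounded and continuous and $Z=\int a_\beta e^u$, where $\psi\in C^2$ solves (1) and $\psi+2\beta\log(1+|x|)$ is bounded. Also $\rho\le Ca_\beta$, and $\rho|\log\rho|$, $\rho\log(1+|x|)$ and $\rho|\log|x||$ are integrable.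

**Proof.** **Step 1: a weak limit of a minimizing sequence.** Choose $s\in(\beta,\min(2,2\beta+\delta))$ in case (a) and $s\in(\beta,\min(n+2,2\beta+\delta))$ in case (b). By (6), and since $H(\cdot|a_\beta)$ is bounded below, $F_\beta$ is bounded below and $H(\rho_j|a_\beta)\le C$ along a minimizing sequence $\rho_j$. Put $\varphi_j=\rho_j/a_\beta$. The bound on $\int a_\beta\varphi_j\log\varphi_j$ makes $(\varphi_j)$ uniformly integrable in $L^1(a_\beta dx)$, and $a_\beta dx$ is a finite measure. By the Dunford–Pettis theorem $\varphi_j\rightharpoonup\varphi$ weakly in $L^1(a_\beta dx)$ along a subsequence. Testing with $1$ shows that $\rho=a_\beta\varphi$ is a probability density. In case (b) it is radial, because the radial functions form a closed subspace, which is weakly closed. The functional $\varphi\mapsto\int a_\beta\varphi\log\varphi$ is convex, and strongly lower semicontinuous by Fatou, hence weakly lower semicontinuous: $H(\rho|a_\beta)\le\liminf H(\rho_j|a_\beta)$.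

**Step 2: the quadratic term converges.** We claim $\iint|K|\rho_j\rho_j\to\iint|K|\rho\rho$. Weak convergence gives $\rho_jdx\to\rho dx$ narrowly, hence also $\rho_j\otimes\rho_j\to\rho\otimes\rho$ narrowly, and $\min(|K|,R)$ is bounded and continuous (it equals $R$ near each diagonal point). So it suffices that $\iint(|K|-R)^+\rho_j\rho_j\to0$ as $R\to\infty$, uniformly in $j$, and likewise for $\rho$. Fix now an $s$ as in Lemma 1, in both cases. Since $t^+\le s^{-1}e^{st}$, the part where $\varphi_j(y)\le T$ is at most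
$$T\sup_x\int(|K(x,y)|-R)^+a_\beta(y)\,dy\le Ts^{-1}e^{-sR}A_s,$$
and the part where $\varphi_j(x)\le T$ is bounded in the same way. The rest, where both exceed $T$, is at most $\sup U_{\rho_j}\int_{\{\varphi_j>T\}}\rho_j\le C\int_{\{\varphi_j>T\}}a_\beta\varphi_j$, using (4) and $H(\rho_j|a_\beta)\le C$. By uniform integrability it is small for large $T$, uniformly in $j$. Choose first $T$, then $R$. The same argument applies to $\rho$. With Step 1, $F_\beta(\rho)\le\liminf F_\beta(\rho_j)$, so $\rho$ is a minimizer.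

**Step 3: the Euler–Lagrange equation.** We compare $\rho$ with the density that its own potential produces. Let $\rho$ be a minimizer, $u=2\beta U_\rho$ (bounded by (4)), $Z=\int a_\beta e^u$, $\hat\rho=a_\beta e^u/Z$. Then $H(\hat\rho|a_\beta)=\int\hat\rho(u-\log Z)<\infty$, so $\hat\rho\in\mathcal P_\beta$, and $\hat\rho$ is radial in case (b). Let $\rho_\epsilon=(1-\epsilon)\rho+\epsilon\hat\rho$. Convexity of $H$ and expansion of the quadratic term give
$$0\le F_\beta(\rho_\epsilon)-F_\beta(\rho)\le\epsilon\Big[H(\hat\rho|a_\beta)-H(\rho|a_\beta)-\int u(\hat\rho-\rho)\Big]+O(\epsilon^2),$$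
so the bracket is $\ge0$. For every density $\sigma\in\mathcal P_\beta$, $H(\sigma|a_\beta)-\int u\sigma=H(\sigma|\hat\rho)-\log Z$. Hence $H(\rho|\hat\rho)\le H(\hat\rho|\hat\rho)=0$, and Lemma 4 gives $\rho=\hat\rho$.

**Step 4: regularity.** Thus $\rho=a_\beta e^u/Z\le Ca_\beta\le C(1+|x|)^{-b}$ with $b>2$. So $\rho$ is bounded and $\rho\log(1+|x|)$, $\rho|\log|x||$ are integrable. Moreover $\rho|\log\rho|\le C_\tau\rho^{1-\tau}$ is integrable for $\tau>0$ with $b(1-\tau)>2$. We have $\rho=we^\psi$ with
$$\psi=-\log Z+u-2\beta\log(1+|x|)=\text{const}-2\beta\int\log|x-y|\rho(y)\,dy .$$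
Hence $\psi\in C^1$, $u$ is continuous, and $-\Delta\psi=4\pi\beta\rho=4\pi\beta we^\psi$. The right side is locally Hölder, so $\psi\in C^2$. Finally $\int we^\psi=\int\rho=1$, and $\psi+2\beta\log(1+|x|)=u-\log Z$ is bounded. $\square$

## 5. Averaging over angles works for $\beta\le1$

Averaging lowers the entropy but may raise the attractive interaction. To compare them we expand in Fourier series on circles. Write $\langle\cdot\rangle$ for the mean over $\theta\in[0,2\pi]$. For a radial density $\bar\rho$ let $q(t)=2\pi e^{2t}\bar\rho(e^t)$ be the density of $t=\log r$, a probability density on $\mathbb R$.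

**Lemma 7.** Let $\bar\rho\in\mathcal P_\beta^{rad}$, and let $g(r,\theta)\ge0$ be bounded and measurable, continuous in $\theta$, with $\langle g(r,\cdot)\rangle=1$. Put $g_m(r)=\langle ge^{-im\theta}\rangle$. Then $\rho=\bar\rho g\in\mathcal P_\beta$, and with $r=e^t$, $r'=e^s$,
$$F_\beta(\rho)-F_\beta(\bar\rho)=\int q\langle g\log g\rangle\,dt-\beta N,\qquad N=\iint q(t)q(s)\sum_{m\ge1}\frac{e^{-m|t-s|}}m\,\mathrm{Re}\big(g_m(r)\overline{g_m(r')}\big)\,dt\,ds. \tag{7}$$

**Proof.** Since $H(\bar\rho|a_\beta)<\infty$ and $t\log t\ge-1/e$, $\bar\rho\log(\bar\rho/a_\beta)$ is integrable. As $\bar\rho/a_\beta$ is radial and $\langle g\rangle=1$,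
$$H(\rho|a_\beta)=\int\bar\rho g\log\frac{\bar\rho}{a_\beta}+\int\bar\rho g\log g=H(\bar\rho|a_\beta)+\int q\langle g\log g\rangle\,dt .$$
For the interaction let $\kappa=\min(r,r')/\max(r,r')=e^{-|t-s|}$. For $r\ne r'$, $\log|1-\kappa e^{i\phi}|=-\sum_{m\ge1}\frac{\kappa^m}m\cos m\phi$ gives
$$\log|x-y|=\log\max(r,r')-\sum_{m\ge1}\frac{\kappa^m}m\cos m(\theta-\theta'),$$
uniformly in the angles. The mean of $g(r,\theta)g(r',\theta')\cos m(\theta-\theta')$ over both angles is $\frac12\big(\overline{g_m(r)}g_m(r')+g_m(r)\overline{g_m(r')}\big)=\mathrm{Re}(g_m(r)\overline{g_m(r')})$. As $|K|\bar\rho\bar\rho$ is integrable and $g$ is bounded, Fubini's theorem gives $\iint|K|\rho\rho=\iint|\bar K|\bar\rho\bar\rho+N=\iint|K|\bar\rho\bar\rho+N$. $\square$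

The entropy on a circle is controlled through the Lebedev–Milin inequality (Duren, *Univalent Functions*, §5.1). We include its proof.

**Lemma 8.** If $\sum_{m\ge1} m^2|c_m|^2<\infty$ and $v(\theta)=2\,\mathrm{Re}\sum_{m\ge1}c_me^{im\theta}$, then $v$ is continuous and $\log\langle e^v\rangle\le\sum_{m\ge1}m|c_m|^2$.

**Proof.** By Cauchy–Schwarz $\sum|c_m|<\infty$, so $v$ is continuous. Let $\exp\sum c_mz^m=\sum_{j\ge0}b_jz^j$ for $|z|<1$. Then $b_j$ is a sum over integers $k_m\ge0$ with $\sum mk_m=j$, and Cauchy–Schwarz gives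
$$|b_j|^2=\Big|\sum_k\prod_m\frac{c_m^{k_m}}{k_m!}\Big|^2\le\Big(\sum_k\prod_m\frac{(m|c_m|^2)^{k_m}}{k_m!}\Big)\Big(\sum_k\prod_m\frac{m^{-k_m}}{k_m!}\Big).$$
The last factor is the coefficient of $z^j$ in $\exp\sum z^m/m=\frac1{1-z}$, so it equals $1$. The other factor is the coefficient of $z^j$ in $\exp\sum m|c_m|^2z^m$. Summing over $j$ (all terms are $\ge0$), $\sum|b_j|^2\le\exp\sum m|c_m|^2$. For $0<\lambda<1$ let $v_\lambda(\theta)=2\,\mathrm{Re}\sum c_m\lambda^me^{im\theta}$. By Parseval $\langle e^{v_\lambda}\rangle=\sum|b_j|^2\lambda^{2j}\le\exp\sum m|c_m|^2$. As $\lambda\to1$, $v_\lambda\to v$ uniformly. $\square$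

**Proposition 9.** For $0<\beta\le1$ every minimizer of $F_\beta$ is radial.

**Proof.** **Step 1: set-up.** Let $\rho=a_\beta e^u/Z$ be a minimizer (Lemma 6) and $\bar\rho=a_\beta\langle e^u\rangle/Z$ its angular mean. Then $\rho=\bar\rho g$ with $g=e^u/\langle e^u\rangle$ for $r>0$. This $g$ is bounded, continuous in $\theta$, of mean $1$. Also $\bar\rho\in\mathcal P_\beta^{rad}$, since $\bar\rho/a_\beta$ is bounded. So (7) applies.

**Step 2: an upper bound for the interaction.** With $\kappa=e^{-|t-s|}\le1$ and Cauchy–Schwarz,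
$$N\le\sum_{m\ge1}\frac1m\iint q(t)q(s)\kappa^m|g_m(r)||g_m(r')|\,dt\,ds\le\sum_{m\ge1}\frac1m\Big(\int q|g_m|\,dt\Big)^2\le\int q\sum_{m\ge1}\frac{|g_m|^2}m\,dt. \tag{8}$$
Everything is finite, as $\sum|g_m|^2\le\langle g^2\rangle\le C$. The second inequality is strict unless all $g_m$, $m\ge1$, vanish $q$-a.e., because $\kappa<1$ for a.e. pair $(t,s)$.

**Step 3: a lower bound for the entropy.** On each circle take $c_m=g_m/m$ in Lemma 8, which is allowed since $\sum m^2|c_m|^2=\sum|g_m|^2<\infty$. The series for $v$ converges uniformly, so $\langle gv\rangle=2\,\mathrm{Re}\sum c_m\overline{g_m}=2\sum|g_m|^2/m$. Lemma 4 on the circle gives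
$$\langle g\log g\rangle\ge\langle gv\rangle-\log\langle e^v\rangle\ge2\sum_{m\ge1}\frac{|g_m|^2}m-\sum_{m\ge1}\frac{|g_m|^2}m=\sum_{m\ge1}\frac{|g_m|^2}m. \tag{9}$$

**Step 4: comparison.** Let $E=\int q\langle g\log g\rangle dt<\infty$. Suppose $\rho\ne\bar\rho$. Then some $g_m$ with $m\ge1$ is nonzero on a set of positive $q$-measure, so $N<E$ by (8), (9), and $E>0$ by (9). If $N\le0$ then $E-\beta N\ge E>0$; if $N>0$ then $E-\beta N\ge E-N>0$. By (7), $F_\beta(\bar\rho)<F_\beta(\rho)$, a contradiction. $\square$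

## 6. The cosine test and an explicit failure of averaging

For $\beta>1$ the entropy need not win. Let $\rho\in\mathcal P_\beta^{rad}$ and $\rho_\epsilon=\rho(1+\epsilon\cos\theta)$ with $|\epsilon|<1$. In Lemma 7 only $g_1=\epsilon/2$ enters $N$, and $(1+x)\log(1+x)=x+\frac{x^2}2+O(x^3)$, so
$$F_\beta(\rho_\epsilon)-F_\beta(\rho)=\frac{\epsilon^2}4\Big[1-\beta\iint e^{-|t-s|}q(t)q(s)\,dt\,ds\Big]+O(\epsilon^3). \tag{10}$$
If $\rho$ is a radial minimizer, i.e. a minimizer over $\mathcal P_\beta^{rad}$, then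
$$\beta\iint e^{-|t-s|}q(t)q(s)\,dt\,ds>1\quad\Longrightarrow\quad e(\beta)<e_{rad}(\beta), \tag{11}$$
and then no minimizer of $F_\beta$ is radial, since a radial one would have energy $e(\beta)\ge e_{rad}(\beta)$.

**Example 3.** Return to Example 1 with $\frac43<p<\frac32$, so $\beta=3(2-p)\in(\frac32,2)$. There $\rho=\frac3\pi\frac{r^4}{(1+r^6)^2}$ and $Q=\frac{r^6}{1+r^6}$, so $q=\frac{dQ}{dt}=6Q(1-Q)$. By Lemma 6(b) a radial minimizer exists and gives a radial solution of (1). By the quoted uniqueness of radial solutions it is this $\rho$. Using $e^{-z}\ge1-z$ and $\frac12\iint|t-s|qq=\int Q(1-Q)dt$ (verified in Lemma 10),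
$$\iint e^{-|t-s|}qq\ge1-2\int Q(1-Q)\,dt=1-\frac13\int q\,dt=\frac23 .$$
Since $\frac23\beta>1$, (11) applies. The minimizer of Lemma 6(a) is a nonradial solution, next to an explicit radial one.

For general $n$ and $V$ we have no formula for the radial minimizer. Instead we compare the two infima near $\beta=2$, where both can be controlled.

## 7. An inequality for radial densities

The entropy–interaction part of the energy has, for radial densities, an exact lower bound by a one-dimensional argument.

**Lemma 10.** Let $\rho$ be a radial probability density with $\rho|\log\rho|$ and $\rho|\log|x||$ integrable, and $q(t)=2\pi e^{2t}\rho(e^t)$. For $\beta>0$,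
$$\int\rho\log\rho+\beta\iint\rho\rho\log|x-y|=\int q\log q+\frac\beta2\iint|t-s|q(t)q(s)\,dt\,ds-\log2\pi-(2-\beta)\int tq\,dt, \tag{12}$$
$$\int q\log q+\frac\beta2\iint|t-s|q(t)q(s)\,dt\,ds\ge\log\beta-1. \tag{13}$$
In particular
$$I(\rho):=\int\rho\log\rho+2\iint\rho\rho\log|x-y|\ge-1-\log\pi,$$
with equality for $b(x)=\frac1\pi(1+|x|^2)^{-2}$.

**Proof.** **Step 1: logarithmic radius.** From $\rho=qe^{-2t}/2\pi$, $\int\rho\log\rho=\int q\log q-2\int tq-\log2\pi$. The positive part of $\log|x-y|$ is at most $\log(1+|x|)+\log(1+|y|)$, so it is integrable against $\rho\rho$; the circular mean of $\log|x-y|$ is $\log\max(|x|,|y|)$, also integrable, so the negative part is integrable too. Hence $\iint\rho\rho\log|x-y|=\iint\max(t,s)qq=\int tq+\frac12\iint|t-s|qq$, from $2\max(t,s)=t+s+|t-s|$. This gives (12).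

**Step 2: the lower bound.** Let $Q(t)=\int_{-\infty}^tq$. Since $|t-s|$ is the length of the set of $\tau$ separating $t$ and $s$, $\frac12\iint|t-s|qq=\int Q(1-Q)\,d\tau$. Put $y=\beta Q(1-Q)$. Then $q\log q-q\log y\ge q-y$, that is, $q\log q+y\ge q\log y+q$; where $y=0$ we have $q=0$ a.e. Integrate. Under $q\,dt$ the variable $Q$ is uniform on $[0,1]$, so
$$\int q\log q+\beta\int Q(1-Q)\ge\log\beta+\int_0^1\log(v(1-v))\,dv+1=\log\beta-2+1=\log\beta-1.$$

**Step 3: $\beta=2$.** The bound is $\log2-1-\log2\pi=-1-\log\pi$. For $b$ we have $Q=\frac{r^2}{1+r^2}$ and $q=\frac{dQ}{dt}=\frac{2r^2}{(1+r^2)^2}=2Q(1-Q)=y$, so Step 2 is an equality. $\square$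

## 8. Concentration off the origin beats every radial density: Theorem 1

Let $M=\log\max w$, attained at some $x_0\ne0$ since $w(0)=0$ and $w\to0$ at infinity. Put
$$L=-1-\log\pi-M.$$

**Step 1: $\limsup_{\beta\to2^-}e(\beta)\le L$.** We place a small truncated copy of $b$ at $x_0$. Let $\eta>0$ and choose $\epsilon>0$ with $\log w\ge M-\eta$ on $B_\epsilon(x_0)$. Let $b_R=b\mathbf 1_{B_R}/m_R$ with $m_R=\int_{B_R}b\to1$. Then
$$I(b_R)=\frac1{m_R}\int_{B_R}b\log b-\log m_R+\frac2{m_R^2}\iint_{B_R\times B_R}b(x)b(y)\log|x-y|\,dx\,dy\to I(b)=-1-\log\pi$$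
by dominated convergence. Fix $R$ with $I(b_R)\le-1-\log\pi+\eta$. The functional $I$ is invariant under translations, and under $\rho\mapsto\lambda^2\rho(\lambda\,\cdot)$ the entropy changes by $2\log\lambda$ and the double integral by $-\log\lambda$, so $I$ is invariant under dilations too. Move and shrink $b_R$ to a density $\rho$ supported in $B_\epsilon(x_0)$. It is bounded with compact support, and $w$ is bounded below there, so $\rho\in\mathcal P_\beta$ for all $\beta$, and by (5)
$$F_2(\rho)=I(\rho)-\int\rho\log w\le L+2\eta .$$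
For this fixed $\rho$, $F_\beta(\rho)$ is affine in $\beta$ by (5). Hence $\limsup_{\beta\to2^-}e(\beta)\le\lim_{\beta\to2^-}F_\beta(\rho)\le L+2\eta$. Let $\eta\to0$.

**Step 2: $e_{rad}(2)>L$.** Here $n>0$ enters: since $2<n+2$, Lemma 6(b) provides a radial minimizer $\rho_2=we^\psi$ at $\beta=2$. By Lemma 6, (5) and Lemma 10 apply, and
$$e_{rad}(2)=I(\rho_2)-\int\rho_2\log w\ge-1-\log\pi-M+\int\rho_2(M-\log w).$$
The last integral has a non-negative integrand, positive near the origin: off the origin $\rho_2=we^\psi>0$ there, and $\log w<M$ since $w(x)\to0$ as $x\to0$. So it is $>0$.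

**Step 3: $e_{rad}(2)\le e_{rad}(\beta)+C(2-\beta)$ for $\beta\in[1,2)$.** This carries the strict inequality from $\beta=2$ to nearby $\beta$. Fix $s\in(2,\min(n+2,2+\delta))$. For $\beta\in[1,2]$ we have $a_\beta\le a_1$, so Lemma 5 at $\beta=1$ gives (6) on radial densities with this $s$ and one constant $\bar A\ge1$ for all $\beta\in[1,2]$. Also $e_{rad}(\beta)\le F_\beta(\rho_0)\le C$ for the normalized indicator $\rho_0$ of an annulus on which $w$ is bounded below by a positive constant. Let $\rho_\beta$ be a radial minimizer. As $1-\beta/s\ge1-2/s>0$, (6) gives $H(\rho_\beta|a_\beta)\le C$. Lemma 4 with $f=\log(1+|x|)$ gives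
$$m_\beta:=\int\rho_\beta\log(1+|x|)\le H(\rho_\beta|a_\beta)+\log\int a_1(1+|x|)\,dx\le C.$$
Therefore $H(\rho_\beta|a_2)=H(\rho_\beta|a_\beta)+2(2-\beta)m_\beta<\infty$, so $\rho_\beta\in\mathcal P_2^{rad}$. By (5) and $\log|x-y|\le\log(1+|x|)+\log(1+|y|)$,
$$e_{rad}(2)\le F_2(\rho_\beta)=F_\beta(\rho_\beta)+(2-\beta)\iint\rho_\beta\rho_\beta\log|x-y|\le e_{rad}(\beta)+2(2-\beta)m_\beta .$$

**Step 4: conclusion.** By Steps 2 and 3, $\liminf_{\beta\to2^-}e_{rad}(\beta)\ge e_{rad}(2)>L$. By Step 1, $\limsup_{\beta\to2^-}e(\beta)\le L$. So there is $\beta_*<2$, which we may take $\ge0$, with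
$$e(\beta)<e_{rad}(\beta)\qquad(\beta_*<\beta<2). \tag{14}$$
For such $\beta$ take the minimizer $\rho=we^\psi$ of Lemma 6(a). Then $\psi\in C^2$ solves (1), and $\psi+2\beta\log(1+|x|)$ is bounded. If $\psi$ were radial, so would be $\rho$, and $e(\beta)=F_\beta(\rho)\ge e_{rad}(\beta)$, contradicting (14). This proves Theorem 1. $\blacksquare$

## 9. Pulling back by $z\mapsto z^k$: Theorem 2

We identify $\mathbb R^2=\mathbb C$ and obtain solutions near $\beta=2k$ from solutions near $2$ of a problem with other data.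

**Step 1: the transformed data are in the class.** Let $1\le k<1+\frac n2$ be an integer, and put $\tilde n=\frac{n+2}k-2>0$, $\tilde V(\varrho)=\frac1kV(\varrho^{1/k})$. With $r=\varrho^{1/k}$:

- $\varrho\tilde V'(\varrho)=k^{-2}rV'(r)$ is continuous on $[0,\infty)$.
- $\varrho^{\tilde n+2+\delta/k}\tilde V(\varrho)=\frac1kr^{n+2+\delta}V(r)$ is bounded, because $\tilde n+2=\frac{n+2}k$.
- $c\tilde V+\varrho\tilde V'=k^{-2}(ckV+rV')(r)$, and $0<ck<n+2$ whenever $0<c<\tilde n+2$; so the sign changes as required, at $\varrho=r_{ck}^k$.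

Also $\tilde V$ is non-negative, decreasing, continuous, $C^1$ off the origin, and $\not\equiv0$.

**Step 2: pull back.** Theorem 1 gives $\tilde\beta_*<2$ and, for $\tilde\beta\in(\tilde\beta_*,2)$, a nonradial solution $u$ for $(\tilde n,\tilde V,\tilde\beta)$. Put $\beta=k\tilde\beta$ and $\psi(z)=u(z^k)\in C^2$. Since $|(z^k)'|^2=k^2|z|^{2k-2}$ and $k\tilde n=n+2-2k$,
$$-\Delta\psi(z)=k^2|z|^{2k-2}(-\Delta u)(z^k)=k^2|z|^{2k-2}\cdot4\pi\tilde\beta\cdot\frac1k|z|^{k\tilde n}V(z)e^{\psi(z)}=4\pi\beta|z|^nVe^\psi .$$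

**Step 3: mass, asymptotics, shape.** As $z\mapsto z^k$ is $k$-to-one with Jacobian $k^2|z|^{2k-2}$, $4\pi\beta\int|z|^nVe^\psi=k\int(-\Delta u)=4\pi k\tilde\beta=4\pi\beta$, so the mass is $1$. Also $\psi(z)/\log|z|=k\,u(z^k)/\log|z^k|\to-2k\tilde\beta=-2\beta$. Clearly $\psi$ is invariant under rotation by $2\pi/k$. It is not radial: $z\mapsto z^k$ maps each circle about $0$ onto a circle about $0$, and every such circle is an image, so if $\psi$ were radial then $u$ would be. With $\beta_k=k\tilde\beta_*$ this proves Theorem 2. $\blacksquare$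

## 10. A Pohozaev identity and the bound $\beta<n+2$

We prove Theorem 3(1). Radial solutions for $0<\beta<n+2$ exist by Lemma 6(b). For the bound let $\psi$ be a solution and $\rho=we^\psi$; by Lemma 2, $\rho\le C(1+|x|)^{-b}$ with $b>2$, and $\psi=\text{const}-2\beta\int\log|x-y|\rho(y)dy$.

**Step 1: integrate a divergence.** Off the origin $\rho$ is $C^1$ and
$$\mathrm{div}(x\rho)=(n+2)\rho+r^n(rV')e^\psi+\rho\,x\cdot\nabla\psi .$$
Integrate over $B_R\setminus B_\epsilon$. The boundary terms are at most $2\pi R^2\max_{|x|=R}\rho\to0$ as $R\to\infty$, and $O(\epsilon^2)\to0$ as $\epsilon\to0$.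

**Step 2: the gradient term.** First, $\int\rho(y)|x-y|^{-1}dy\le C(1+|x|)^{-1}$. It is bounded for $|x|\le1$, as $\rho$ is bounded and integrable. For $|x|>1$ the part $|x-y|\ge|x|/2$ gives at most $2/|x|$. On $|x-y|<|x|/2$ we have $|y|\ge|x|/2$, which gives at most $C(1+|x|)^{-b}\cdot\pi|x|\le C(1+|x|)^{-1}$. So the following double integral converges absolutely, and exchanging $x$ and $y$ gives
$$\int\rho\,x\cdot\nabla\psi=-2\beta\iint\rho(x)\rho(y)\frac{x\cdot(x-y)}{|x-y|^2}=-\beta\iint\rho(x)\rho(y)\frac{(x-y)\cdot(x-y)}{|x-y|^2}=-\beta .$$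

**Step 3: conclusion.** Since $rV'\le0$, monotone convergence handles the remaining term, and
$$n+2-\beta=-\int r^n(rV')e^\psi\,dx>0,$$
because $V$ is not constant, so $V'<0$ on some open interval. For the coexistence remark: Theorem 2 concerns $\beta<2k<n+2$, and Theorem 1 is its case $k=1$ as regards the range of $\beta$. $\blacksquare$

## 11. The constant $1$ is sharp

We prove Theorem 3(3). By (14), for $\beta<2$ near $2$ no minimizer is radial. So the set of numbers $b\in[0,2)$ such that no minimizer is radial for any $\beta\in(b,2)$ is nonempty. It contains its infimum, since $(b,2)=\bigcup_j(b_j,2)$ when $b_j\downarrow b$. Hence $\beta_*(n,V)$ exists and is $<2$. For $0<\beta\le1$ minimizers exist by Lemma 6(a) and are radial by Proposition 9, so $\beta_*(n,V)\ge1$. It remains to make $\beta_*$ close to $1$. We choose data that force the radial minimizer onto a thin ring, for which the double integral in (11) is close to $1$.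

**Step 1: the data.** Let $V_n=e^{-nr^2/2}$. It is in the class: $rV_n'=-nr^2V_n$ is continuous, the decay is clear, and $cV_n+rV_n'=(c-nr^2)V_n$ changes sign at $r_c=\sqrt{c/n}$. With $t=\log r$,
$$\log w=nt-\frac n2e^{2t}=-\frac n2-n\gamma(t),\qquad\gamma(t)=\frac{e^{2t}}2-t-\frac12 .$$
Let $\mu(t)=\min(t^2,|t|)$. Then $\gamma\ge c_0\mu$ with $c_0=e^{-2}$: for $t\ge0$, $\gamma\ge t^2$ by the exponential series; for $-1\le t\le0$, $\gamma(0)=\gamma'(0)=0$ and $\gamma''=2e^{2t}\ge2e^{-2}$; for $t\le-1$, $\gamma\ge|t|-\frac12\ge\frac12|t|$. Also $\gamma\le e^2t^2$ for $|t|\le1$.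

**Step 2: a lower bound for the radial minimizer.** Let $1<\beta'\le\beta<2$, $n\ge1$, and let $C$ be independent of $n$ and $\beta$. Let $q$ belong to a radial minimizer $\rho$ (Lemma 6(b)). By (5), (12), (13) and $0<2-\beta<1$,
$$F_\beta(\rho)\ge\log\beta-1-\log2\pi+\frac n2+n\int q\gamma\,dt-\int|t|q\,dt .$$

**Step 3: an upper bound by a test density.** Let $q_0$ be uniform on $|t|\le n^{-1/2}$. Then $\int q_0\log q_0=\frac12\log n-\log2$, $\frac\beta2\iint|t-s|q_0q_0\le\beta n^{-1/2}\le2$, $\int tq_0=0$ and $n\gamma\le e^2$ on the support. The corresponding density is bounded and supported in an annulus on which $w$ is bounded below by a positive constant, so it is admissible, and (5), (12) give $F_\beta(\rho)\le\frac n2+\frac12\log n+C$.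

**Step 4: thinness of the ring.** Combining Steps 2 and 3 with $\gamma\ge c_0\mu$ and $|t|\le1+\mu$,
$$(c_0n-1)\int q\mu\,dt\le\tfrac12\log n+C,$$
so $\int q\mu\to0$ as $n\to\infty$, uniformly in $\beta\in[\beta',2)$. Now $1-e^{-|t|}\le\min(|t|,1)\le\sqrt{\mu(t)}$, hence $\int qe^{-|t|}\ge1-\big(\int q\mu\big)^{1/2}$. Since $e^{-|t-s|}\ge e^{-|t|}e^{-|s|}$, for large $n$
$$\iint e^{-|t-s|}q(t)q(s)\,dt\,ds\ge\Big(1-\Big(\int q\mu\,dt\Big)^{1/2}\Big)^2\to1$$
uniformly in $\beta\in[\beta',2)$.

**Step 5: conclusion.** As $\beta\ge\beta'>1$, there is $n_0(\beta')$ such that for $n\ge n_0(\beta')$ the criterion (11) holds for all $\beta\in[\beta',2)$. So no minimizer is radial for these $\beta$, and $\beta_*(n,V_n)\le\beta'$. Since $\beta'>1$ was arbitrary and $\beta_*\ge1$ always, $\inf_{n,V}\beta_*(n,V)=1$. This proves Theorem 3(3). $\blacksquare$
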